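\title{A reduced non-Hopfian abelian $p$-group without non-singular strings}

\begin{abstract}
A non-singular string of an endomorphism $\phi$ of an abelian group is a sequence $x_0,x_1,x_2,\dots$ with $\phi(x_n)=x_{n-1}$ for $n\ge1$ such that the forward orbit of $x_0$ is infinite. For every prime $p$ we construct, in ZFC, a separable abelian $p$-group that has a surjective non-injective endomorphism, while none of its endomorphisms has a non-singular string. This answers a question of Giordano Bruno and Virili. We also show that there are exactly $2^{2^{\aleph_0}}$ isomorphism classes of reduced non-Hopfian $p$-groups without non-singular strings, and that an infinite reduced $p$-group without non-singular strings is uncountable of cardinality at most $2^{\aleph_0}$.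
\end{abstract}

\section{Introduction}\label{sec:intro}

All groups in this paper are abelian, $p$ is a fixed prime, $\mathbb N=\{0,1,2,\dots\}$ and $\mathfrak c=2^{\aleph_0}$.

Let $\phi$ be an endomorphism of a group $G$. A \emph{string} of $\phi$ is a sequence $(x_n)_{n\in\mathbb N}$ of pairwise distinct elements of $G$ with $\phi(x_n)=x_{n-1}$ for all $n\ge1$. The string is \emph{singular} if $\phi^j(x_0)=\phi^k(x_0)$ for some $j\ne k$ in $\mathbb N$, and \emph{non-singular} otherwise. The \emph{non-singular string number} $\operatorname{ns}(\phi)$ is the supremum of the cardinalities of families of pairwise disjoint non-singular strings of $\phi$, an infinite supremum being written $\infty$, and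
\[
\operatorname{ns}(G)=\sup\{\operatorname{ns}(\phi):\phi\in\operatorname{End}(G)\}.
\]
A string records an infinite past of the point $x_0$ under $\phi$, and it is non-singular when $x_0$ also has an infinite future. It is known that $\operatorname{ns}(\phi)\in\{0,\infty\}$ for every $\phi$. We shall not need this: all that matters below is that $\operatorname{ns}(G)=0$ if and only if no endomorphism of $G$ has a non-singular string.

A group is \emph{Hopfian} if each of its surjective endomorphisms is an automorphism. A non-Hopfian group always has strings. Indeed, let $\phi$ be surjective, let $0\ne x_0\in\ker\phi$, and choose $x_1,x_2,\dots$ with $\phi(x_n)=x_{n-1}$. The $x_n$ are distinct, because $n+1$ is the least exponent $k$ with $\phi^k(x_n)=0$. This string is singular, since $\phi(x_0)=\phi^2(x_0)=0$. One may ask whether a non-Hopfian group must also have a non-singular string, perhaps for another endomorphism.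

The Pr\"ufer group $\mathbb Z(p^\infty)$ shows that it need not. Multiplication by $p$ is surjective and not injective. On the other hand, every element lies in a finite subgroup $\{x:p^kx=0\}$, which every endomorphism preserves, so all forward orbits are finite and $\operatorname{ns}(\mathbb Z(p^\infty))=0$. But $\mathbb Z(p^\infty)$ is divisible. A group is \emph{reduced} if it has no nonzero divisible subgroup. The following problem was posed in \cite{GBV}.

\medskip
\noindent\textbf{Problem.} \emph{Is there a reduced $p$-group $G$ with $\operatorname{ns}(G)=0$ that is not Hopfian?}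
\medskip

The first examples suggest a negative answer. The groups $\bigoplus_{\mathbb N}\mathbb Z(p)$ and $\bigoplus_{m\ge1}\mathbb Z(p^m)$ are reduced, and a backward shift of the generators shows that they are non-Hopfian; but both have enough room for an orbit that is infinite in both directions (Lemma~\ref{lem:sums}). This guess is correct for countable groups, and false in general. Call a $p$-group $G$ \emph{separable} if $\bigcap_n p^nG=0$. A separable group is reduced, because a divisible subgroup $D$ satisfies $D=p^nD\subseteq p^nG$ for all $n$.

\begin{theorem}\label{thm:main}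
For every prime $p$ there is a separable, hence reduced, $p$-group $G$ with $\operatorname{ns}(G)=0$ that has a surjective non-injective endomorphism. In particular, $G$ is non-Hopfian.
\end{theorem}

The proof works in ZFC; no hypothesis on the size of the continuum is used. The second theorem counts these groups and bounds their size. A subgroup $H$ of a $p$-group $G$ is \emph{pure} if $H\cap p^nG=p^nH$ for all $n$, and a \emph{basic subgroup} of $G$ is a pure subgroup $B$ that is a direct sum of cyclic groups and has divisible quotient $G/B$. Every $p$-group has a basic subgroup.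

\begin{theorem}\label{thm:sharp}
\begin{enumerate}
\item[(i)] There are exactly $2^{\mathfrak c}$ isomorphism classes of reduced non-Hopfian $p$-groups $G$ with $\operatorname{ns}(G)=0$. In fact, there are $2^{\mathfrak c}$ pairwise non-isomorphic separable ones of cardinality $\mathfrak c$.
\item[(ii)] Let $G$ be an infinite reduced $p$-group with $\operatorname{ns}(G)=0$. Then a basic subgroup of $G$ has only finitely many cyclic summands of each fixed order, $G$ is unbounded, and $\aleph_0<|G|\le\mathfrak c$.
\end{enumerate}
In particular, a countable reduced $p$-group $G$ with $\operatorname{ns}(G)=0$ is finite, hence Hopfian, and the cardinality $\mathfrak c$ in \textup{(i)} is the largest possible.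
\end{theorem}

The construction controls all endomorphisms of $G$ through their action on the elements of order $p$. Section~\ref{sec:criteria} gives two conditions on this action, each of which excludes non-singular strings. We then look for $G$ between $B=\bigoplus_m\mathbb Z(p^m)$ and the torsion subgroup $\bar B$ of $\prod_m\mathbb Z(p^m)$, where the elements of order dividing $p$ form the power series ring $\mathbb F_p[[t]]$ (Section~\ref{sec:ambient}). Section~\ref{sec:groups} attaches a non-Hopfian group to each suitably independent set of power series, and Section~\ref{sec:choice} chooses this set by transfinite recursion so that every endomorphism acts, on series of high order, as multiplication by a polynomial. Theorem~\ref{thm:main} follows in Section~\ref{sec:proofmain}, and Theorem~\ref{thm:sharp} is completed in Section~\ref{sec:size}.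

\section{Orbits, and strings in direct sums of cyclic groups}\label{sec:strings}

For a $p$-group $G$ put $G[p^k]=\{x\in G:p^kx=0\}$. The subgroup $G[p]$ is the \emph{socle} of $G$; it is a vector space over $\mathbb F_p$, and it is zero only if $G=0$. A homomorphism $G\to H$ maps $G[p^k]$ into $H[p^k]$ and $p^nG$ into $p^nH$.

A \emph{backward orbit} of an endomorphism $\theta$ is a sequence $(x_n)_{n\in\mathbb N}$ with $\theta(x_n)=x_{n-1}$ for $n\ge1$; its terms need not be distinct. The \emph{forward orbit} of $x$ is the set $\{\theta^i(x):i\in\mathbb N\}$.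

\begin{lemma}\label{lem:orbits}
A backward orbit $(x_n)$ of $\theta$ is a non-singular string if and only if the forward orbit of $x_0$ is infinite.
\end{lemma}

\begin{proof}
If $\theta^j(x_0)=\theta^k(x_0)$ with $j<k$, the forward orbit of $x_0$ is $\{\theta^i(x_0):i<k\}$; conversely, a finite forward orbit has a repetition. It remains to see that an infinite forward orbit forces the $x_n$ to be distinct. If $x_m=x_n$ with $m<n$, applying $\theta^n$ gives $\theta^{n-m}(x_0)=x_0$, a repetition.
\end{proof}

An endomorphism of a direct summand $C$ of $G$ extends to $G$ by zero on a complement, and keeps its non-singular strings. So $\operatorname{ns}(G)=0$ implies $\operatorname{ns}(C)=0$. The next lemma lists two summands that are therefore forbidden.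

\begin{lemma}\label{lem:sums}
Each of the following groups has an endomorphism with a non-singular string:
\begin{enumerate}
\item[(a)] $C=\bigoplus_{i\in\mathbb Z}\langle c_i\rangle$, where all $c_i$ have the same order $p^n>1$;
\item[(b)] $C=\bigoplus_{i\ge1}\langle c_i\rangle$, where $c_i$ has order $p^{n_i}$ and $1\le n_1<n_2<\cdots$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The shift $c_i\mapsto c_{i-1}$ has the backward orbit $(c_n)_{n\ge0}$, and the forward orbit $c_0,c_{-1},c_{-2},\dots$ is infinite.

(b) A generator can be sent to any element whose order divides its own. So we can move down along the generators, and up along their multiples. We use the odd generators for the past and the even ones for the future: for $i\ge1$ let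
\[
\rho(c_{2i+1})=c_{2i-1},\qquad \rho(c_1)=p^{n_2-1}c_2,\qquad \rho(c_{2i})=p^{n_{2i+2}-n_{2i}}c_{2i+2}.
\]
The three images have orders $p^{n_{2i-1}}$, $p$ and $p^{n_{2i}}$, so $\rho$ is a well-defined endomorphism. The sequence $x_n=c_{2n+1}$ is a backward orbit. Since $\rho(p^{n_{2i}-1}c_{2i})=p^{n_{2i+2}-1}c_{2i+2}$, the forward orbit of $x_0$ is $c_1,\ p^{n_2-1}c_2,\ p^{n_4-1}c_4,\dots$, which is infinite.
\end{proof}

\section{From the socle to the orbits}\label{sec:criteria}

The endomorphism $\rho$ treats the socle in two ways: it kills the socle elements of $\langle c_3\rangle,\langle c_5\rangle,\dots$, and it pushes those of $\langle c_2\rangle,\langle c_4\rangle,\dots$ injectively forward. The first behavior makes room for the infinite past, the second for the infinite future. We show that an endomorphism that behaves in only one of these ways, on a subgroup of finite index of the socle, has no non-singular string. The first behavior may be perturbed by a scalar.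

\begin{proposition}\label{prop:scalar}
Let $G$ be a $p$-group, $\theta\in\operatorname{End}(G)$, $c\in\mathbb Z$, and let $U$ be a subgroup of finite index in $G[p]$ with $\theta(u)=cu$ for all $u\in U$. Then every forward orbit of $\theta$ is finite.
\end{proposition}

\begin{proof}
Let $\zeta=\theta-c$, so that $\zeta(U)=0$. The point is that $\zeta$ lowers orders, up to a finite error. We prove by induction on $k$ that $\zeta^k(G[p^k])$ is finite; for $k=0$ it is zero. Let $k\ge1$ and let $H$ be the kernel of the homomorphism $G[p^k]\to G[p]/U$, $x\mapsto p^{k-1}x+U$. It has finite index, so $G[p^k]=E+H$ for a finite set $E$. For $x\in H$ we have $p^{k-1}\zeta(x)=\zeta(p^{k-1}x)=0$, so $\zeta(H)\subseteq G[p^{k-1}]$. Hence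
\[
\zeta^k(G[p^k])\subseteq\zeta^k(E)+\zeta^{k-1}(G[p^{k-1}]),
\]
which is finite.

Let $x\in G[p^k]$. For $n\ge k$ we have $\zeta^n(x)=\zeta^k(\zeta^{n-k}(x))\in\zeta^k(G[p^k])$, so the set $\{\zeta^n(x):n\ge0\}$ is finite. It generates a finite subgroup that contains $x$ and is invariant under $\zeta$, hence under $\theta=c+\zeta$.
\end{proof}

\begin{proposition}\label{prop:contract}
Let $G$ be a separable $p$-group, $\theta\in\operatorname{End}(G)$, and let $U$ be a subgroup of finite index in $G[p]$ such that $\theta(U)\subseteq U$, the restriction $\theta|_U$ is injective, and $\bigcap_j\theta^j(U)=0$. Then for every backward orbit $(x_n)$ of $\theta$ there is $r\ge1$ with $x_{n+r}=x_n$ for all $n$. In particular, $\theta$ has no string.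
\end{proposition}

\begin{proof}
The hypotheses concern the socle, and the orders of the $x_n$ could a priori grow with $n$. We first exclude this, then treat backward orbits in the socle, and then climb one power of $p$ at a time.

\emph{Step 1: the orders of the $x_n$ are bounded.} Let $Z=\bigcup_m\ker\theta^m$, a subgroup of $G$. Each $\theta^m$ is injective on $U$, so $Z\cap U=0$, and $Z[p]$ embeds in the finite group $G[p]/U$. Since $G$ is separable, each nonzero element of the finite set $Z[p]$ lies outside some $p^eG$, and one $e$ serves for all of them: $Z[p]\cap p^eG=0$. Then $p^eZ$ has zero socle, so $p^eZ=0$. Now let $p^ax_0=0$. Then $\theta^n(p^ax_n)=p^ax_0=0$, so $p^ax_n\in Z$ and $p^{a+e}x_n=0$ for all $n$.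

It remains to show, by induction on $k\ge1$, that a backward orbit contained in $G[p^k]$ is periodic.

\emph{Step 2: $k=1$.} Let $T$ be the map induced by $\theta$ on the finite set $\Sigma=G[p]/U$, and let $\bar x_n\in\Sigma$ be the class of $x_n$. The decreasing chain $T^j(\Sigma)$ stabilizes at a set $\Sigma_0$ with $T(\Sigma_0)=\Sigma_0$, so $T$ permutes $\Sigma_0$, and $T^r$ is the identity on $\Sigma_0$ for some $r\ge1$. Since $\bar x_n=T^j(\bar x_{n+j})$ for all $j$, every $\bar x_n$ lies in $\Sigma_0$. Hence $\bar x_n=T^r(\bar x_{n+r})=\bar x_{n+r}$, that is, $\delta_n=x_{n+r}-x_n\in U$. The sequence $(\delta_n)$ is a backward orbit in $U$, so $\delta_n=\theta^j(\delta_{n+j})\in\theta^j(U)$ for all $j$, and $\delta_n=0$.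

\emph{Step 3: $k\ge2$.} The backward orbit $(px_n)$ lies in $G[p^{k-1}]$, so it has a period $r_0$. Then $d_n=x_{n+r_0}-x_n$ is a backward orbit in $G[p]$, and it has a period $r_1$ by Step~2. Put $r=r_0r_1$ and $D_n=x_{n+r}-x_n=\sum_{i<r_1}d_{n+ir_0}$. Then $pD_n=0$, and $(D_n)$ has period $r_1$, hence period $r$. Therefore
\[
x_{n+pr}-x_n=\sum_{i<p}D_{n+ir}=pD_n=0.\qedhere
\]
\end{proof}

\begin{remark}\label{rem:hyp}
Separability and injectivity are used in Step~1, the condition $\bigcap_j\theta^j(U)=0$ in Step~2, and none can be dropped. Multiplication by $p$ on $\mathbb Z(p^\infty)$ with $U=0$ satisfies everything but separability, and has strings. The map $\rho$ of Lemma~\ref{lem:sums}(b) with $U=C[p]$ satisfies everything but injectivity, since $\rho^j(U)\subseteq\bigoplus_{i\ge j}\langle c_{2i}\rangle$ for $j\ge1$. The shift of Lemma~\ref{lem:sums}(a) with $U=C[p]$ violates only the intersection condition.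
\end{remark}

\section{The ambient group and its socle}\label{sec:ambient}

By Theorem~\ref{thm:sharp}(ii), the group we want is uncountable, while its basic subgroups have finitely many cyclic summands of each order. We take one summand of each order. Let $e_m$ have order $p^m$ for $m\ge1$, write the elements of $\prod_{m\ge1}\langle e_m\rangle$ as formal sums $\sum_mc_me_m$, and let $\bar B$ be the torsion subgroup of this product; it consists of the elements killed by some power of $p$. Let $B=\bigoplus_m\langle e_m\rangle\subseteq\bar B$. An element of $p^n\bar B$ has zero coordinates at $e_1,\dots,e_n$, so $\bar B$ and all its subgroups are separable.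

Define two endomorphisms of $\bar B$, a shift down and a shift up:
\[
\varphi\Bigl(\sum_mc_me_m\Bigr)=\sum_mc_{m+1}e_m,\qquad
\alpha\Bigl(\sum_mc_me_m\Bigr)=\sum_mp\,c_me_{m+1}.
\]
They are well defined: $c_{m+1}$ is determined modulo $p^{m+1}$, hence modulo $p^m$, and $pc_m$ is determined modulo $p^{m+1}$. Thus $\varphi(e_1)=0$, $\varphi(e_{m+1})=e_m$ and $\alpha(e_m)=pe_{m+1}$. Both composites send $\sum c_me_m$ to $\sum pc_me_m$ (for $\alpha\varphi$ use $pe_1=0$), and $\sum c_me_m$ is killed by $\varphi$, or by $p$, exactly when $p^{m-1}\mid c_m$ for all $m$. So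
\begin{equation}\label{eq:phialpha}
\alpha\varphi=\varphi\alpha=p,\qquad \ker\varphi=\bar B[p].
\end{equation}
The map $\varphi$ will be the surjective non-injective endomorphism of Theorem~\ref{thm:main}.

Let $P=\mathbb F_p[[t]]$. We identify the socle $\bar B[p]$ with $P$ by
\[
\sum_{n\ge0}a_nt^n\ \longleftrightarrow\ \sum_{n\ge0}a_np^ne_{n+1}.
\]
Then $B[p]=\mathbb F_p[t]$. Since $\alpha(p^ne_{n+1})=p^{n+1}e_{n+2}$, the map $\alpha$ acts on $P$ as multiplication by $t$. Looking at the first $n$ coordinates, we also get
\begin{equation}\label{eq:height}
P\cap p^n\bar B\subseteq t^nP .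
\end{equation}
A homomorphism respects divisibility by $p^n$, so it should respect the subspaces $t^nP$. Call an $\mathbb F_p$-linear map $\lambda:P\to P$ \emph{filtered} if $\lambda(t^nP)\subseteq t^nP$ for all $n$. Two examples show what a group $G$ with $B\subseteq G\subseteq\bar B$ and $\operatorname{ns}(G)=0$ has to avoid.

\begin{example}\label{ex:rho}
Take $c_i=e_i$ in Lemma~\ref{lem:sums}(b), so that $\rho(e_{2i+1})=e_{2i-1}$, $\rho(e_1)=pe_2$, $\rho(e_{2i})=p^2e_{2i+2}$. Each $\langle e_m\rangle$ contains the image of only one generator, so $\sum c_me_m\mapsto\sum c_m\rho(e_m)$ extends $\rho$ to $\bar B$. If $\rho(G)\subseteq G$, then $e_1,e_3,e_5,\dots$ is a non-singular string in $G$. This rules out $G=B$ and $G=\bar B$. On the socle, $\rho$ acts as the filtered map $\lambda_\rho$ that sends $\sum a_nt^n$ to $\sum a_n\lambda_\rho(t^n)$, where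
\[
\lambda_\rho(1)=t,\qquad\lambda_\rho(t^{2i})=0,\qquad\lambda_\rho(t^{2i-1})=t^{2i+1}\qquad(i\ge1).
\]
To destroy $\rho$ it is enough that $G$ contain a series $v$ with $\lambda_\rho(v)\notin G$.
\end{example}

\begin{example}\label{ex:unit}
The endomorphism $1+\alpha$ acts on $P$ as multiplication by the unit $1+t$. The sequence $x_n=(1+t)^{-n}$ is a backward orbit, and the forward orbit $1,\,1+t,\,(1+t)^2,\dots$ of $x_0$ is infinite. So if $\alpha(G)\subseteq G$, the socle of $G$ must not contain all the series $(1+t)^{-n}$.
\end{example}

The first example asks for many series in the socle, the second forbids adding them carelessly. Our groups will be invariant under $\alpha$, so every polynomial $h(t)$ will act on the socle as an endomorphism does. Moreover $\langle e_1\rangle$ is a direct summand of $G$, and the projection onto it fixes $1$ and kills $tP\cap G$; so we cannot expect polynomial behavior on series of low order. This leads to the following definition. A filtered map $\lambda$ is \emph{good} if there are $h\in\mathbb F_p[t]$ and $N\in\mathbb N$ with $\lambda(f)=hf$ for all $f\in t^NP$, and \emph{bad}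 otherwise. The map $\lambda_\rho$ is bad: large even powers of $t$ would force $h=0$, large odd powers $h=t^2$.

We aim at a socle $V$ that is preserved by no bad map and satisfies $\bigcap_jh^jV=0$ for every nonconstant polynomial $h$. Constant $h$ will then be handled by Proposition~\ref{prop:scalar}, nonconstant $h$ by Proposition~\ref{prop:contract}.

\section{The group of an independent set of series}\label{sec:groups}

Let $L=\mathbb F_p[t,t^{-1}]$, a subring of the field $\mathbb F_p((t))$ of Laurent series, with $L\cap P=\mathbb F_p[t]$. The condition $\bigcap_jh^jV=0$ holds in free modules, and we build the socle from one. We work over $L$ rather than $\mathbb F_p[t]$ so that a series in $V$ that is divisible by $t^n$ in $P$ is divisible by $t^n$ in $V$; this will make divisibility by $p^n$ in the group visible in $P$.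

Call $A\subseteq P$ \emph{independent} if $1\notin A$ and $\{1\}\cup A$ is linearly independent over $L$. For such $A$ put
\[
W_A=L\oplus\bigoplus_{v\in A}Lv\subseteq\mathbb F_p((t)),\qquad V_A=W_A\cap P .
\]
For $v=\sum a_nt^n\in P$ and $k\in\mathbb Z$ let $v^{(k)}=\sum_{n\ge0}a_{n+k}t^n$, where $a_n=0$ for $n<0$. This is $t^{-k}v$ with the negative powers of $t$ deleted, so $v^{(k)}-t^{-k}v\in L$.

\begin{lemma}\label{lem:V}
Let $A\subseteq P$ be independent and $V=V_A$.
\begin{enumerate}
\item[(a)] $V$ is an $\mathbb F_p[t]$-submodule of $P$ containing $\mathbb F_p[t]$. For every $n$ we have $V\cap t^nP=t^nV$, and this subspace has finite index in $V$.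
\item[(b)] $\bigcap_jh^jV=0$ for every nonconstant $h\in\mathbb F_p[t]$.
\item[(c)] $V$ is spanned over $\mathbb F_p$ by $\mathbb F_p[t]$ and the series $v^{(k)}$ with $v\in A$, $k\in\mathbb Z$. If a finite sum $\sum_{v,k}m_{v,k}v^{(k)}$ with $m_{v,k}\in\mathbb F_p$ lies in $\mathbb F_p[t]$, then all $m_{v,k}$ are zero.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The first sentence holds for both $W_A$ and $P$. If $f\in P$ and $t^nf\in V$, then $f=t^{-n}\cdot t^nf\in W_A$, so $f\in V$; this gives $V\cap t^nP\subseteq t^nV$, and the other inclusion follows from the first sentence. Finally, $V/(V\cap t^nP)$ embeds in the finite group $P/t^nP$.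

(b) If $h=ct^m$ with $m\ge1$, then $\bigcap_jh^jV\subseteq\bigcap_jt^{mj}P=0$. Otherwise $h$ has at least two terms. Define the width of a nonzero element of $L$ as the difference between its largest and smallest exponents. Width is additive on products and $h$ has width at least $1$, so a nonzero element of $h^jL$ has width at least $j$, and $\bigcap_jh^jL=0$. An element of $\bigcap_jh^jW_A$ has all its coordinates, in the basis $\{1\}\cup A$, in $\bigcap_jh^jL$, so it is zero.

(c) Each $v^{(k)}$ lies in $P$ and in $t^{-k}v+L\subseteq W_A$. Conversely, an element $f\in V$ is congruent modulo $L$ to an $\mathbb F_p$-combination of the $t^{-k}v$, hence to an $\mathbb F_p$-combination $g$ of the $v^{(k)}$, and $f-g\in L\cap P=\mathbb F_p[t]$. If $\sum m_{v,k}v^{(k)}\in\mathbb F_p[t]$, then $\sum_v\bigl(\sum_km_{v,k}t^{-k}\bigr)v\in L$, and independence gives $\sum_km_{v,k}t^{-k}=0$ for each $v$.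
\end{proof}

We now need a group $G$ with socle $V_A$ on which $\varphi$ is surjective. So each element of $V_A$ needs a preimage in $G$ under every $\varphi^j$, and the difficulty is to add these preimages without creating new elements of order $p$. For $a\in\mathbb F_p$ let $\tilde a\in\{0,\dots,p-1\}$ be its integer lift. For $u=\sum a_nt^n\in P$ and $j\in\mathbb N$ put
\[
s_j(u)=\sum_{n\ge0}\tilde a_n\,p^ne_{n+j+1}.
\]
This element is killed by $p^{j+1}$, so it lies in $\bar B$, and
\begin{equation}\label{eq:phis}
s_0(u)=u,\qquad\varphi(s_0(u))=0,\qquad\varphi(s_j(u))=s_{j-1}(u)\quad(j\ge1).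
\end{equation}
The maps $s_j$ are not additive for $j\ge1$, so we apply them only to the series $v^{(k)}$, which by Lemma~\ref{lem:V}(c) form a basis of $V_A$ modulo $\mathbb F_p[t]$. For $v=\sum a_nt^n$,
\begin{equation}\label{eq:alphas}
\alpha\bigl(s_j(v^{(k)})\bigr)=\sum_{n\ge0}\tilde a_{n+k}\,p^{n+1}e_{n+j+2}=s_j(v^{(k-1)})-\tilde a_{k-1}e_{j+1},
\end{equation}
and from $p=\alpha\varphi$ we obtain
\begin{equation}\label{eq:ps}
p\,s_0(v^{(k)})=0,\qquad p\,s_j(v^{(k)})=s_{j-1}(v^{(k-1)})-\tilde a_{k-1}e_j\quad(j\ge1).
\end{equation}
Let $G_A$ be the subgroup of $\bar B$ generated by $B$ and all $s_j(v^{(k)})$ with $v\in A$, $k\in\mathbb Z$, $j\in\mathbb N$. For example, $G_\emptyset=B$.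

\begin{proposition}\label{prop:G}
Let $A\subseteq P$ be independent, $G=G_A$ and $V=V_A$.
\begin{enumerate}
\item[(a)] $G$ is a separable $p$-group, $\alpha(G)\subseteq G$ and $\varphi(G)=G$.
\item[(b)] $G[p]=V=\ker(\varphi|_G)$.
\item[(c)] $V\cap p^nG=V\cap t^nP$ for all $n$.
\end{enumerate}
In particular, $\varphi|_G$ is surjective with nonzero kernel, and $G$ is non-Hopfian.
\end{proposition}

\begin{proof}
(a) $G$ is a subgroup of $\bar B$. By \eqref{eq:phis} and \eqref{eq:alphas}, $\varphi$ and $\alpha$ map the generators into $G$. Every generator is the image under $\varphi$ of a generator: $e_m=\varphi(e_{m+1})$ and $s_j(v^{(k)})=\varphi(s_{j+1}(v^{(k)}))$.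

(b) By \eqref{eq:phialpha}, $\ker(\varphi|_G)=G[p]$. By Lemma~\ref{lem:V}(c) and $v^{(k)}=s_0(v^{(k)})$, we have $V\subseteq G[p]$. Let $x\in G[p]$ and write $x=b+\sum m_{v,k,j}\,s_j(v^{(k)})$, a finite sum with $b\in B$ and integer coefficients. We may assume $0\le m_{v,k,j}<p$. To arrange this, start with the largest $j$ that occurs, divide each $m_{v,k,j}$ by $p$ with remainder, and use \eqref{eq:ps} to replace the multiples of $p\,s_j(v^{(k)})$ by terms of level $j-1$ and elements of $B$; then pass to level $j-1$. At level $0$ the multiples of $p$ vanish.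

Suppose that $m_{v,k,j}\ne0$ for some $j\ge1$, and let $J\ge1$ be the largest such $j$. By \eqref{eq:phis}, $\varphi^J$ kills $s_j(u)$ for $j<J$ and sends $s_J(u)$ to $u$. Since $\varphi(x)=0$,
\[
0=\varphi^J(x)=\varphi^J(b)+\sum_{v,k}m_{v,k,J}\,v^{(k)} .
\]
So $\sum m_{v,k,J}v^{(k)}\in B\cap P=\mathbb F_p[t]$. By Lemma~\ref{lem:V}(c) all $m_{v,k,J}$ are divisible by $p$, hence zero, a contradiction. Thus $x=b+\sum m_{v,k,0}v^{(k)}$. Then $pb=px=0$, so $b\in\mathbb F_p[t]$ and $x\in V$.

(c) The inclusion $\subseteq$ is \eqref{eq:height}. Conversely, an element of $V\cap t^nP$ has the form $t^nf$ with $f\in V$, by Lemma~\ref{lem:V}(a). By (a), $f=\varphi^n(x)$ with $x\in G$, and $t^nf=\alpha^n\varphi^n(x)=p^nx$.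
\end{proof}

Part (c) turns homomorphisms between these groups into filtered maps of the fixed space $P$. This is what makes it possible to list all potential endomorphisms before the group is built.

\begin{lemma}\label{lem:induced}
Let $A,A'\subseteq P$ be independent and $\theta:G_A\to G_{A'}$ a homomorphism. The formula $\lambda\bigl(\sum a_nt^n\bigr)=\sum a_n\theta(t^n)$ defines a filtered map $\lambda$ that agrees with $\theta$ on $V_A$. In particular, $\lambda(V_A)\subseteq V_{A'}$.
\end{lemma}

\begin{proof}
By Proposition~\ref{prop:G}(b),(c),
\[
\theta(V_A\cap t^nP)=\theta(G_A[p]\cap p^nG_A)\subseteq G_{A'}[p]\cap p^nG_{A'}=V_{A'}\cap t^nP .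
\]
In particular $\theta(t^n)\in t^nP$, so the sum defining $\lambda$ is a power series, and $\lambda$ is linear and filtered. Let $f\in V_A$ and $n\in\mathbb N$. Write $f=f_0+f_1$ with $f_0$ a polynomial of degree less than $n$ and $f_1\in t^nP$; then $f_1\in V_A$. As $\theta(f_0)=\lambda(f_0)$, we get $\theta(f)-\lambda(f)=\theta(f_1)-\lambda(f_1)\in t^nP$. This holds for all $n$, so $\theta(f)=\lambda(f)$.
\end{proof}

\section{Excluding the bad maps}\label{sec:choice}

We want an independent set $A$ such that no bad map preserves $V_A$. For a single bad map one series suffices, and for $\lambda_\rho$ it can be written down.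

\begin{example}\label{ex:squares}
Let $v=\sum_{i\ge1}t^{i^2}$. Since $i^2$ and $i$ have the same parity, $\lambda_\rho(v)=\sum_{i\text{ odd}}t^{i^2+2}$. Let $\ell_0,\ell\in L$ and write $\ell=\sum_{|k|\le d}c_kt^k$ with $d\ge2$. Suppose that $2i-1>2d$ and that $i^2-d$ exceeds all exponents in $\ell_0$. Since $|j^2-i^2|\ge2i-1$ for $j\ne i$, the coefficient of $t^{i^2+k}$ in $\ell_0+\ell v$ is $c_k$ for $|k|\le d$. Two things follow. If $\ell_0+\ell v=0$, then all $c_k$ vanish and $\ell_0=0$; so $\{v\}$ is independent. If $\lambda_\rho(v)=\ell_0+\ell v$, then the coefficient of $t^{i^2+2}$ gives $c_2=1$ for large odd $i$ and $c_2=0$ for large even $i$; so $\lambda_\rho(v)\notin W_{\{v\}}$. By Lemma~\ref{lem:induced}, no endomorphism of $G_{\{v\}}$ agrees with $\rho$ on $B[p]$, while $\varphi$ remains surjective. The group $G_{\{v\}}$ is countably infinite, so by Theorem~\ref{thm:sharp}(ii) some other endomorphism of it has a non-singular string. All bad maps must be treated at once.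
\end{example}

We give $P$ the $t$-adic topology, in which the cosets $f+t^nP$ form a basis of open sets. A series $\sum_ig_i$ with $g_i\in t^{N_i}P$ and $N_i\to\infty$ converges. A subspace with nonempty interior contains some $t^NP$, by translation. The kernel of a filtered map $\mu$ is closed: if $\mu(f)\notin t^nP$, then $\mu$ does not vanish on $f+t^nP$.

There are exactly $\mathfrak c$ bad maps. A filtered map $\lambda$ is determined by the sequence $(\lambda(t^n))_n$, since $\lambda(f)$ is determined modulo $t^nP$ by the terms of $f$ of degree less than $n$; so there are at most $|P|^{\aleph_0}=\mathfrak c$ filtered maps. If $S\subseteq\mathbb N$ is infinite with infinite complement, then $\sum a_nt^n\mapsto\sum_{n\in S}a_nt^n$ is bad, because large $n\in S$ would force $h=1$ and large $n\notin S$ would force $h=0$; there are $\mathfrak c$ such sets $S$.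

In Example~\ref{ex:squares}, $v$ had to avoid the relations $\lambda(v)-\ell v\in L$ for all $\ell\in L$. Badness makes each such relation rare.

\begin{lemma}\label{lem:thin}
Let $\lambda$ be bad and $\ell\in L$. Then $D=\{f\in P:\lambda(f)=\ell f\}$ is a closed subspace of $P$ with empty interior.
\end{lemma}

\begin{proof}
Choose $m$ with $t^m\ell\in\mathbb F_p[t]$. Then $D$ is the kernel of the filtered map $f\mapsto t^m\lambda(f)-t^m\ell f$, so it is a closed subspace. If $D$ had an interior point, then $t^NP\subseteq D$ for some $N$. Then $\ell t^N=\lambda(t^N)\in t^NP$, so $\ell\in L\cap P=\mathbb F_p[t]$, and $\lambda$ would be good with $h=\ell$.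
\end{proof}

In a recursion of length $\mathfrak c$, the series chosen at a given stage must avoid fewer than $\mathfrak c$ cosets of each of countably many such subspaces. The Baire category theorem deals with countably many cosets only, and $\mathfrak c$ may exceed $\aleph_1$. The next lemma replaces category by counting.

\begin{lemma}\label{lem:perfect}
Let $D_0,D_1,\dots$ be closed subspaces of $P$ with empty interior. There is $C\subseteq P$ with $|C|=\mathfrak c$ such that, for every $j$, each coset of $D_j$ contains at most $2^j$ elements of $C$.
\end{lemma}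

\begin{proof}
Let $E_i=D_0\cup\dots\cup D_i$. It is closed and $E_i=-E_i$. It has empty interior: removing $D_0,\dots,D_i$ one at a time from a nonempty open set leaves a nonempty open set each time. We choose $0=N_0<N_1<\cdots$ and $g_0,g_1,\dots$ inductively. Given $N_i$, take $g_i\in t^{N_i}P\setminus E_i$, and then $N_{i+1}>N_i$ such that $g_i+t^{N_{i+1}}P$ is disjoint from $E_i$; the same holds for $-g_i+t^{N_{i+1}}P$.

For $\varepsilon\in\{0,1\}^{\mathbb N}$ put $u_\varepsilon=\sum_i\varepsilon_ig_i$, and let $C$ be the set of all $u_\varepsilon$. If $\varepsilon\ne\varepsilon'$ first differ at $i$, then $u_\varepsilon-u_{\varepsilon'}\in\pm g_i+t^{N_{i+1}}P$, so $u_\varepsilon-u_{\varepsilon'}\notin D_j$ for all $j\le i$. Taking $j=0$ we see that $u_\varepsilon\ne u_{\varepsilon'}$, so $|C|=\mathfrak c$. If $u_\varepsilon\neq u_{\varepsilon'}$ lie in the same coset of $D_j$, then $\varepsilon$ and $\varepsilon'$ first differ at some $i<j$. So the elements of $C$ in one coset of $D_j$ are distinguished by $(\varepsilon_0,\dots,\varepsilon_{j-1})$, and there are at most $2^j$ of them.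
\end{proof}

We regard $\mathfrak c$ as the least ordinal of its cardinality, and fix a surjection $\beta\mapsto(\xi(\beta),\lambda_\beta)$ of $\mathfrak c$ onto $\mathfrak c\times\{\text{bad maps}\}$. Thus every bad map is listed with every label $\xi\in\mathfrak c$. The labels play no role in Theorem~\ref{thm:main}; they will produce many non-isomorphic groups.

\begin{proposition}\label{prop:family}
There are pairwise distinct $v_\beta\in P$, $\beta<\mathfrak c$, such that $A=\{v_\beta:\beta<\mathfrak c\}$ is independent and $\lambda_\beta(v_\beta)\notin W_A$ for every $\beta<\mathfrak c$.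
\end{proposition}

\begin{proof}
Let $K=\mathbb F_p(t)\subseteq\mathbb F_p((t))$, a countable field containing $L$. We choose $v_\beta$ by recursion and put $w_\beta=\lambda_\beta(v_\beta)$. The element $w_\beta$ must stay outside $W_A$ not only at stage $\beta$ but also after the later series are added, so the later series have to be independent of $w_\beta$ too. Let $M_\beta$ be the $K$-subspace of $\mathbb F_p((t))$ spanned by $1$ and all $v_\gamma,w_\gamma$ with $\gamma<\beta$. Then $|M_\beta|\le\kappa:=\max(\aleph_0,|\beta|)<\mathfrak c$. We require
\begin{enumerate}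
\item[(a)] $v_\beta\notin M_\beta$;
\item[(b)] $\lambda_\beta(v_\beta)-\ell v_\beta\notin M_\beta$ for all $\ell\in L$.
\end{enumerate}
Such a $v_\beta$ exists. Enumerate $L=\{\ell_0,\ell_1,\dots\}$, let $\mu_j:P\to\mathbb F_p((t))$ be the linear map $\mu_j(f)=\lambda_\beta(f)-\ell_jf$, and let $D_j=\ker\mu_j$. By Lemma~\ref{lem:thin} we may take $C$ as in Lemma~\ref{lem:perfect}. At most $\kappa$ elements of $C$ lie in $M_\beta$. A nonempty fiber of $\mu_j$ is a coset of $D_j$, so at most $2^j\cdot\kappa=\kappa$ elements $f\in C$ satisfy $\mu_j(f)\in M_\beta$. Altogether at most $\aleph_0\cdot\kappa=\kappa<\mathfrak c$ elements of $C$ are excluded, and we take $v_\beta$ among the others.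

By (a), no $v_\beta$ is in the $K$-span of $1$ and the earlier $v_\gamma$. So the family consisting of $1$ and all $v_\beta$ is linearly independent over $K$, hence over $L$.

Suppose that $w_\beta=\ell+\sum_\gamma\ell_\gamma v_\gamma$, a finite sum with $\ell,\ell_\gamma\in L$. If $\ell_\gamma\ne0$ for some $\gamma>\beta$, let $\delta$ be the largest such $\gamma$. Then $\ell_\delta v_\delta=w_\beta-\ell-\sum_{\gamma<\delta}\ell_\gamma v_\gamma\in M_\delta$, so $v_\delta\in M_\delta$, contrary to (a). Otherwise $w_\beta-\ell_\beta v_\beta=\ell+\sum_{\gamma<\beta}\ell_\gamma v_\gamma\in M_\beta$, where $\ell_\beta$ may be $0$, contrary to (b).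
\end{proof}

\section{The groups $G_X$}\label{sec:proofmain}

Fix $v_\beta$ and $A$ as in Proposition~\ref{prop:family}. For $\emptyset\ne X\subseteq\mathfrak c$ let $A_X=\{v_\beta:\xi(\beta)\in X\}$, an independent set, and write $W_X,V_X,G_X$ for $W_{A_X},V_{A_X},G_{A_X}$.

\begin{lemma}\label{lem:poly}
Let $X,Y\subseteq\mathfrak c$ be nonempty and $\theta:G_X\to G_Y$ a homomorphism. There are $h\in\mathbb F_p[t]$ and $N\in\mathbb N$ with $\theta(f)=hf$ for all $f\in V_X\cap t^NP$.
\end{lemma}

\begin{proof}
Let $\lambda$ be the filtered map of Lemma~\ref{lem:induced}, so $\lambda(V_X)\subseteq V_Y\subseteq W_A$. If $\lambda$ were bad, there would be $\beta$ with $\xi(\beta)\in X$ and $\lambda_\beta=\lambda$. Then $v_\beta\in V_X$ and $\lambda(v_\beta)\notin W_A$, a contradiction. So $\lambda$ is good.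
\end{proof}

Theorem~\ref{thm:main} and the second sentence of Theorem~\ref{thm:sharp}(i) are contained in the next proposition, since $\mathfrak c$ has $2^{\mathfrak c}$ nonempty subsets.

\begin{proposition}\label{prop:GX}
For every nonempty $X\subseteq\mathfrak c$, the group $G_X$ is a separable $p$-group of cardinality $\mathfrak c$ with $\operatorname{ns}(G_X)=0$, and $\varphi$ restricts to a surjective non-injective endomorphism of $G_X$. If $X\ne Y$, then $G_X\not\cong G_Y$.
\end{proposition}

\begin{proof}
Let $G=G_X$ and $V=V_X$. Separability and the statement on $\varphi$ are in Proposition~\ref{prop:G}. The set $\{\beta:\xi(\beta)\in X\}$ maps onto the set of bad maps, so $|A_X|=\mathfrak c$; and $A_X\subseteq G\subseteq\bar B$, where $\bar B$ lies in a countable product of finite sets. So $|G|=\mathfrak c$.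

Let $\theta\in\operatorname{End}(G)$, take $h$ and $N$ as in Lemma~\ref{lem:poly}, and put $U=V\cap t^NP$. By Lemma~\ref{lem:V}(a) and Proposition~\ref{prop:G}(b), $U$ has finite index in $V=G[p]$. If $h$ is a constant, possibly $0$, then $\theta$ acts on $U$ as multiplication by the integer $\tilde h$. By Proposition~\ref{prop:scalar} all forward orbits of $\theta$ are finite, so every string of $\theta$ is singular. If $h$ is nonconstant, then $\theta(U)=hU\subseteq U$, because $V$ and $t^NP$ are $\mathbb F_p[t]$-modules; $\theta|_U$ is injective, because $P$ is a domain; and $\bigcap_j\theta^j(U)\subseteq\bigcap_jh^jV=0$ by Lemma~\ref{lem:V}(b). By Proposition~\ref{prop:contract}, $\theta$ has no string. Hence $\operatorname{ns}(G)=0$.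

Let $X\ne Y$ be nonempty. By symmetry we may assume that there is $\xi_0\in X\setminus Y$. Choose $\beta$ with $\xi(\beta)=\xi_0$; then $v_\beta\in A_X\setminus A_Y$. Let $\theta:G_X\to G_Y$ be a homomorphism, with $h$ and $N$ as in Lemma~\ref{lem:poly}. Then $ht^Nv_\beta=\theta(t^Nv_\beta)\in V_Y\subseteq W_Y$. In the basis $\{1\}\cup A$ of $W_A$, the elements of $W_Y$ have coordinate $0$ at $v_\beta$, so $h=0$. Then $\theta(t^N)=0$ with $t^N\ne0$, and $\theta$ is not an isomorphism.
\end{proof}

Both cases of the proof occur in $G_X$. The map $\varphi$ has $h=0$ and has the singular string $e_1,e_2,e_3,\dots$, and the map $\alpha$ has $h=t$.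

\section{Size and number of groups without non-singular strings}\label{sec:size}

We recall the structure theory that is needed. A group is \emph{bounded} if $p^nG=0$ for some $n$. A $p$-group $D$ is divisible if and only if $pD=D$, and then it is a direct sum of copies of $\mathbb Z(p^\infty)$. For a $p$-group $G$ define $G^0=G$, $G^{\sigma+1}=\bigcap_np^nG^\sigma$, and $G^\sigma=\bigcap_{\nu<\sigma}G^\nu$ for limit ordinals $\sigma$. If $G^\sigma=G^{\sigma+1}$, then $G^\sigma$ is divisible. So for reduced $G$ the chain decreases strictly until it reaches $0$, at a least ordinal $\tau$, which is countable if $G$ is. The nonzero groups $A_\sigma=G^\sigma/G^{\sigma+1}$, $\sigma<\tau$, are the \emph{Ulm factors} of $G$. They are separable, because $p^nA_\sigma=p^nG^\sigma/G^{\sigma+1}$. We use four theorems.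
\begin{enumerate}
\item[(K)] (Kulikov; \cite[\S27]{FuchsI}) A bounded pure subgroup is a direct summand.
\item[(P)] (Pr\"ufer) A countable separable $p$-group is a direct sum of cyclic groups.
\item[(U)] (Ulm; \cite[\S\S76--77]{FuchsII}) Two countable reduced $p$-groups with the same $\tau$ and isomorphic Ulm factors are isomorphic.
\item[(Z)] (Zippin; \cite[\S\S76--77]{FuchsII}) Let $\tau$ be a countable ordinal and let $A_\sigma$, $\sigma<\tau$, be nonzero countable direct sums of cyclic $p$-groups, with $A_\sigma$ unbounded whenever $\sigma+1<\tau$. Then $(A_\sigma)_{\sigma<\tau}$ is the sequence of Ulm factors of a countable reduced $p$-group.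
\end{enumerate}
We also note that, for reduced $G$,
\begin{equation}\label{eq:ulm}
p^nA_\sigma=0\quad\text{implies}\quad p^nG^\sigma=0 .
\end{equation}
Indeed, $p^nA_\sigma=0$ gives $p^nG^\sigma\subseteq G^{\sigma+1}\subseteq p^{n+1}G^\sigma$, so $p^nG^\sigma$ is divisible.

\begin{proof}[Proof of Theorem~\ref{thm:sharp}(ii)]
Let $B=\bigoplus_{n\ge1}B_n$ be a basic subgroup of $G$, where $B_n$ is a direct sum of copies of $\mathbb Z(p^n)$.

\emph{Each $B_n$ is finite.} The group $B_n$ is a summand of $B$, hence pure in $B$ and so in $G$. By (K) it is a summand of $G$. If it were infinite, $G$ would have a summand as in Lemma~\ref{lem:sums}(a). In particular, $B$ is countable.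

\emph{$G$ is unbounded.} Suppose that $B$ is bounded. Then only finitely many $B_n$ are nonzero, so $B$ is finite, and $G=B\oplus D$ by (K). The group $D\cong G/B$ is divisible, so $D=0$ and $G$ is finite, a contradiction. So $B$ is unbounded, and so is $G$.

\emph{$|G|\le\mathfrak c$.} Write $G/B=\bigoplus_{i\in T}\mathbb Z(p^\infty)$. The $i$th summand has generators $\bar c_{i,n}$, $n\ge1$, with $\bar c_{i,1}\ne0$, $p\bar c_{i,1}=0$, $p\bar c_{i,n+1}=\bar c_{i,n}$. Lift them to $c_{i,n}\in G$, so that $pc_{i,1}=b_{i,0}$ and $pc_{i,n+1}=c_{i,n}+b_{i,n}$ with $b_{i,n}\in B$. There are at most $|B^{\mathbb N}|\le\mathfrak c$ sequences in $B$. If $|T|>\mathfrak c$, then $(b_{i,n})_n=(b_{j,n})_n$ for some $i\ne j$. The elements $d_n=c_{i,n}-c_{j,n}$ satisfy $pd_1=0$ and $pd_{n+1}=d_n$, and $d_1\ne0$ since its image $\bar c_{i,1}-\bar c_{j,1}$ is nonzero. They generate a nonzero divisible subgroup of $G$, a contradiction. So $|T|\le\mathfrak c$ and $|G|=|B|\cdot|G/B|\le\mathfrak c$.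

\emph{$G$ is uncountable.} Suppose that $G$ is countable. We find a summand as in Lemma~\ref{lem:sums}(b). An infinite sum of cyclic summands of $B$ of unbounded orders need not be a summand of $G$, so instead we split the first Ulm factor and rebuild $G$ from its invariants. By (P), all Ulm factors $A_\sigma$, $\sigma<\tau$, are countable direct sums of cyclic groups. By \eqref{eq:ulm}, $A_0$ is unbounded because $G$ is; and if $A_\sigma$ is bounded, then $G^\sigma$ is bounded, $G^{\sigma+1}=0$ and $\sigma+1=\tau$. In a decomposition of $A_0$ into cyclic groups choose nonzero summands of strictly increasing orders, let $C$ be the sum of every second one of them, and let $A_0'$ be the sum of all summands not used in $C$. Then $A_0=A_0'\oplus C$, the group $A_0'$ is unbounded, and $C$ is as in Lemma~\ref{lem:sums}(b). By (Z) there is a countable reduced $p$-group $H$ with Ulm factors $A_0'$ and $A_\sigma$, $1\le\sigma<\tau$. Since $C$ is separable, $(H\oplus C)^1=H^1$, so $H\oplus C$ has Ulm factors $A_0'\oplus C=A_0$ and $A_\sigma$, $1\le\sigma<\tau$. It is countable and reduced, so $G\cong H\oplus C$ by (U). Then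 $\operatorname{ns}(C)=0$, contrary to Lemma~\ref{lem:sums}(b).
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:sharp}(i) and of the final assertions]
By (ii), a countable reduced $p$-group $G$ with $\operatorname{ns}(G)=0$ is finite, and a surjection of a finite set onto itself is a bijection. Also by (ii), every reduced $p$-group $G$ with $\operatorname{ns}(G)=0$ has cardinality at most $\mathfrak c$. Such a group is isomorphic to a group whose underlying set is a subset of $\mathfrak c$, and the latter is determined by the graph of its addition, a subset of $\mathfrak c\times\mathfrak c\times\mathfrak c$. So there are at most $2^{\mathfrak c}$ isomorphism classes. Proposition~\ref{prop:GX} provides $2^{\mathfrak c}$ pairwise non-isomorphic separable non-Hopfian groups $G_X$ of cardinality $\mathfrak c$ with $\operatorname{ns}(G_X)=0$. Hence the number of classes is exactly $2^{\mathfrak c}$.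
\end{proof}

\begin{thebibliography}{9}

\bibitem{FuchsI} Fuchs, \emph{Infinite Abelian Groups I}.

\bibitem{FuchsII} Fuchs, \emph{Infinite Abelian Groups II}.

\bibitem{GBV} Anna Giordano Bruno, Simone Virili, \emph{String numbers of abelian groups}, arXiv:1006.5206 (2010).

\end{thebibliography}
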